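\title{Foldable hypergraphs and chromatic threshold zero}

\begin{abstract}
Let $r\ge 3$ and let $F$ be an $r$-uniform hypergraph. The chromatic threshold of $F$ is the infimum of all $c\ge 0$ such that the $F$-free $r$-uniform hypergraphs $H$ with minimum degree at least $c\binom{|V(H)|}{r-1}$ have bounded chromatic number. A problem of Balogh and Lenz asks whether the threshold is zero exactly when $F$ is unifoliate $r$-partite. We show that this is false for every $r\ge 3$, and we prove the corrected statement: the threshold is zero if and only if $F$ is foldable, a condition that strengthens unifoliateness. If $F$ is not foldable, the threshold is at least $c_r=(r-1)!\,\bigl(r(r-1)+r^{2-r}\bigr)^{-(r-1)}$, so no threshold lies in the interval $(0,c_r)$. The lower bound uses a hypergraph on $\mathbb Z_p^N$ whose chromatic number is bounded below by Dold's theorem. The upper bound combines a random embedding with a weak regularity lemma.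
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The chromatic threshold}

An \emph{$r$-graph} is a finite $r$-uniform hypergraph. Unless stated otherwise, $r\ge 3$. The degree of a vertex is the number of edges containing it, and $\delta(H)$ is the minimum degree of $H$. The chromatic number $\chi(H)$ is the least number of colors in a vertex coloring of $H$ with no monochromatic edge. A \emph{copy} of $F$ in $H$ is an injective map $V(F)\to V(H)$ that sends edges to edges, and $H$ is \emph{$F$-free} if it contains no copy of $F$. For $c\ge0$ let $\mathcal H(F,c)$ be the family of $F$-free $r$-graphs $H$ with $\delta(H)\ge c\binom{|V(H)|}{r-1}$. The \emph{chromatic threshold} of the family of $F$-free $r$-graphs is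
\[
\tau(F)=\inf\{c\ge 0:\ \chi \text{ is bounded on } \mathcal H(F,c)\}.
\]
The families $\mathcal H(F,c)$ shrink as $c$ grows. Hence $\tau(F)=0$ if and only if $\chi$ is bounded on $\mathcal H(F,c)$ for every $c>0$, and $\tau(F)\ge c_0$ as soon as $\chi$ is unbounded on $\mathcal H(F,c)$ for every $c<c_0$. A vertex of an $r$-graph on $n$ vertices has degree at most $\binom{n-1}{r-1}$, so $c$ is essentially the proportion of all $(r-1)$-sets that each vertex must see. We ask for which $F$ every positive proportion forces a bounded chromatic number.

Two simple cases show what to expect. Call $F$ \emph{$r$-partite} if there is a map $V(F)\to[r]=\{1,\dots,r\}$ that is injective on every edge. For such $F$ and $c>0$ the family $\mathcal H(F,c)$ contains only hypergraphs with a bounded number of vertices (Remark~\ref{rem:partite}), so $\tau(F)=0$ for a trivial reason.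

In the other direction, large chromatic number can be hidden on a negligible set of vertices. A hypergraph is \emph{connected} if any two of its vertices are joined by a sequence of edges in which consecutive edges intersect. A \emph{hypertree} is a single vertex with no edges, or a connected $r$-graph whose edges can be ordered $F_1,\dots,F_m$ so that $|F_i\cap(F_1\cup\dots\cup F_{i-1})|=1$ for $2\le i\le m$. Let $W$ be an $r$-graph with $\chi(W)>q$ in which every connected subhypergraph with at most $|E(F)|$ edges is a hypertree; such $W$ exist for all $q$ by Proposition~\ref{prop:W} below. Add disjoint sets $Y,X_2,\dots,X_r$ of a common large size $\ell$, and add all $r$-sets with one vertex in each of $V(W)\cup Y,X_2,\dots,X_r$. The resulting $r$-graph has about $r\ell$ vertices, minimum degree at least $\ell^{r-1}$ and chromatic number greater than $q$. If $\tau(F)=0$, then for large $q$ and $\ell$ it contains a copy of $F$, and pulling back the $r$ parts gives a partition of $V(F)$ with the properties (i) and (ii) of the next definition. Further necessary conditions appear when some of the added edges are removed while the minimum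 degree is kept large. The subject of this paper is to find all of them.

\subsection{The problem}

For $U\subseteq V(F)$ let $F[U]$ be the hypergraph on $U$ formed by the edges of $F$ contained in $U$. For a partition $V(F)=V_1\cup\dots\cup V_r$ we always write $B=V_2\cup\dots\cup V_r$.

\begin{definition}\label{def:unif}
An $r$-graph $F$ is \emph{unifoliate $r$-partite} if there is a partition $V(F)=V_1\cup\dots\cup V_r$ with the following three properties.
\begin{enumerate}
\item[(i)] Every edge of $F$ is contained in $V_1$ or has exactly one vertex in each $V_k$. Edges of the second kind are called \emph{cross-edges}.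
\item[(ii)] Every component of $F[V_1]$ is a hypertree.
\item[(iii)] Let $E$ be an edge of $F[V_1]$ and let $T$ be the component of $F[V_1]$ containing $E$. Then there are no distinct $x,y\in E$ and cross-edges $E_1,\dots,E_\ell\subseteq V(T)\cup B$ with $x\in E_1$, $y\in E_\ell$ and $E_i\cap E_{i+1}\ne\emptyset$ for $1\le i\le \ell-1$.
\end{enumerate}
It is \emph{strong unifoliate $r$-partite} if some partition satisfies (i)--(iii) and also:
\begin{enumerate}
\item[(iv)] There are no distinct $x,y\in V_1$ in the same component of $F[V_1]$ and cross-edges $E_1,\dots,E_\ell$ with $x\in E_1$, $y\in E_\ell$ and $E_i\cap E_{i+1}\cap B\neq\emptyset$ for $1\le i\le\ell-1$.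
\end{enumerate}
\end{definition}

We usually omit the word ``$r$-partite'' after ``unifoliate''. Two facts are known for every $r\ge3$.
\begin{enumerate}
\item[(K1)] If $F$ is strong unifoliate, then $\tau(F)=0$.
\item[(K2)] If $F$ is not unifoliate, then $\tau(F)\ge (r-1)!\,r^{-2r+2}$.
\end{enumerate}
These facts decide whether $\tau(F)=0$ unless $F$ is unifoliate but not strong unifoliate. The problem, posed by Balogh and Lenz \cite{BL}, is whether the following equivalence holds for all $r\ge 3$ and all $r$-graphs $F$:
\begin{equation}\label{eq:conj}
\tau(F)=0\iff F \text{ is unifoliate $r$-partite.}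
\end{equation}
The implication from left to right is (K2). The converse is a natural guess. Condition (iii) excludes the most visible obstruction, two vertices of a single edge that are chained together by cross-edges, and the small hypergraph $J$ of Example~\ref{ex:J}, which is unifoliate but not strong unifoliate, does turn out to have threshold zero.

\subsection{Results}

Given a partition satisfying (i), call $x,y\in V_1$ \emph{tied} if there are cross-edges $E\ni x$ and $E'\ni y$ with $E\cap E'\cap B\neq\emptyset$.

\begin{definition}\label{def:fold}
An $r$-graph $F$ is \emph{foldable} if there is a partition $V(F)=V_1\cup\dots\cup V_r$ satisfying (i), (ii) and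
\begin{enumerate}
\item[(iii*)] for every component $T$ of $F[V_1]$ there is a map $\varphi_T:V(T)\to[r]$ that is injective on every edge of $T$ and satisfies $\varphi_T(x)=\varphi_T(y)$ whenever $x,y\in V(T)$ are tied.
\end{enumerate}
\end{definition}

The map $\varphi_T$ folds the hypertree $T$ onto a single edge, and it must do so by placing tied vertices on top of each other. Put
\[
c_r=\frac{(r-1)!}{\bigl(r(r-1)+r^{2-r}\bigr)^{r-1}},
\]
so that $c_3=2/(19/3)^2=18/361$.

\begin{theorem}\label{thm:A}
For every $r\ge 3$ there is a unifoliate $r$-partite $r$-graph $F_r$ with $\tau(F_r)\ge c_r>0$. In particular, the equivalence \eqref{eq:conj} is false for every $r\ge3$.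
\end{theorem}

\begin{theorem}\label{thm:B}
Let $r\ge3$ and let $F$ be an $r$-graph. Then $\tau(F)=0$ if and only if $F$ is foldable. If $F$ is not foldable, then $\tau(F)\ge c_r$. In particular, no threshold lies in $(0,c_r)$.
\end{theorem}

The proofs do not use (K1) or (K2). Since strong unifoliate implies foldable and foldable implies unifoliate (Lemma~\ref{lem:impl}), Theorem~\ref{thm:B} contains both facts. It improves the constant in (K2), because $r^{2-r}<r$ gives $r(r-1)+r^{2-r}<r^2$ and hence $c_r>(r-1)!\,r^{-2r+2}$.

Here is the reason for the failure of \eqref{eq:conj} when $r=3$. Let the vertices of $W$ be the strings in $\mathbb Z_3^N$, and let the edges be the triples that agree with some $\{f,f+1,f+2\}$ outside a few coordinates. Assign a string $h$ to each vertex of $X_2\cup X_3$, and let that vertex share edges only with those $f$ that agree with $h$ in noticeably more coordinates than with $h+1$ or with $h+2$. Each $f$ is acceptable for about one third of all $h$, so degrees stay large. In a small connected piece of $W$, every vertex is close to $f^*+i$ for a fixed string $f^*$ and a unique $i\in\mathbb Z_3$, and at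 most one value of $i$ is acceptable for a given $h$. So the piece carries a $3$-coloring that is injective on edges and in which tied vertices have the same color. Condition (iii) only asks that the three vertices of each single edge can be kept apart. It is satisfied by a hypertree whose vertices are tied into four classes so that every three classes occur together on an edge, and such a hypertree has no such $3$-coloring.

Section~\ref{sec:ties} compares the three conditions. Section~\ref{sec:Fr} constructs $F_r$ and shows that it is unifoliate and not foldable. Section~\ref{sec:lower} proves that $\tau(F)\ge c_r$ for non-foldable $F$ (Proposition~\ref{prop:lower}), which gives Theorem~\ref{thm:A}. Section~\ref{sec:upper} proves that $\tau(F)=0$ for foldable $F$ (Proposition~\ref{prop:upper}), which completes the proof of Theorem~\ref{thm:B}. The only outside results used are Dold's theorem, the connectivity of joins, the central limit theorem and the Chernoff bound; each is recalled where it is needed.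

\section{Ties and folds}\label{sec:ties}

We first record two properties of a hypertree $T$ with edges ordered as in the definition.
\begin{enumerate}
\item[(T1)] \emph{Any $j\ge1$ edges of $T$ span at least $j(r-1)+1$ vertices; in particular, two edges share at most one vertex.} Taken in the given order, the first of the $j$ edges contributes $r$ vertices and each later one at least $r-1$ new vertices.
\item[(T2)] \emph{$T$ is $r$-partite.} Color $F_1$ bijectively by $[r]$; when $F_i$ is added, one of its vertices is colored, and the $r-1$ new vertices receive the other colors.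
\end{enumerate}

Fix a partition satisfying (i) and (ii). Each cross-edge has exactly one vertex in $V_1$, which we call its \emph{foot}. For a component $T$ of $F[V_1]$ let $\approx_T$ be the equivalence relation on $V(T)$ generated by the tied pairs of vertices of $T$. Condition (iii*) says that $\varphi_T$ is injective on edges and constant on the classes of $\approx_T$.

\begin{lemma}\label{lem:impl}
Let $V(F)=V_1\cup\dots\cup V_r$ satisfy \emph{(i)} and \emph{(ii)}.
\begin{enumerate}
\item[(a)] Condition \emph{(iii)} holds if and only if, for every component $T$ of $F[V_1]$, no edge of $T$ contains distinct vertices $x,y$ with $x\approx_T y$.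
\item[(b)] If \emph{(iv)} holds, then every class of every $\approx_T$ is a single vertex.
\end{enumerate}
Consequently, strong unifoliate implies foldable, and foldable implies unifoliate.
\end{lemma}

\begin{proof}
(a) Let $x\ne y$ lie in an edge of $T$. Suppose that $E_1,\dots,E_\ell$ is a chain as in (iii), and let $x_i$ be the foot of $E_i$. Then $x_i\in V(T)$, $x_1=x$ and $x_\ell=y$. The edges $E_i$ and $E_{i+1}$ share a vertex of $V_1$, and then $x_i=x_{i+1}$, or a vertex of $B$, and then $x_i,x_{i+1}$ are tied. So $x\approx_Ty$. Conversely, let $x=z_0,z_1,\dots,z_m=y$ be vertices of $T$ such that $z_{i-1}$ and $z_i$ are tied by cross-edges $E_i\ni z_{i-1}$ and $E_i'\ni z_i$. Then $E_1,E_1',E_2,E_2',\dots,E_m'$ is a chain as in (iii): all feet lie in $T$, the edges $E_i$ and $E_i'$ meet in $B$, and $E_i'$ and $E_{i+1}$ both contain $z_i$.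

(b) Condition (iv) with $\ell=2$ says that distinct vertices of one component are not tied.

If (iv) holds, then by (b) any map given by (T2) satisfies (iii*). If (iii*) holds, then equivalent vertices have the same value of $\varphi_T$, so they are not distinct vertices of one edge, and (iii) follows from (a).
\end{proof}

Identify the vertices of each class of $\approx_T$. By (a), condition (iii) says that no edge of $T$ loses a vertex, so that the quotient $T/{\approx_T}$ is again an $r$-graph. Condition (iii*) says that, in addition, this quotient is $r$-partite. The converse of (b) is false, because the chains in (iv) may pass through cross-edges whose feet lie in other components. The next example shows this, and it shows that for $r=3$ foldable does not imply strong unifoliate.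

\begin{example}\label{ex:J}
Let $r=3$ and let $J$ have vertices $a_1,a_2,a_3,a_4,b_1,b_2,c_1,c_2$ and edges
\[
e_0=a_1a_2a_3,\quad e_1=a_1b_1c_1,\quad e_2=a_2b_2c_2,\quad e_3=a_4b_1c_2,\quad e_4=a_4b_2c_1 .
\]
Take $V_1=\{a_1,\dots,a_4\}$, $V_2=\{b_1,b_2\}$, $V_3=\{c_1,c_2\}$. The components of $J[V_1]$ are the edge $e_0$ and the vertex $a_4$. The cross-edges with foot in $e_0$ are $e_1$ and $e_2$, which are disjoint, so no two vertices of $e_0$ are tied. Thus $J$ is foldable. The chain $e_1,e_3,e_2$, with common vertices $b_1$ and $c_2$, violates (iv).

No other partition $V_1',V_2',V_3'$ satisfies (i)--(iv) either. Write $B'=V_2'\cup V'_3$, and recall that an edge with two vertices in $V_1'$ lies in $V_1'$.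
\begin{itemize}
\item If $e_3,e_4\subseteq V'_1$, then $b_1,c_1\in V_1'$, so $e_1\subseteq V_1'$. The edges $e_1,e_3,e_4$ lie in one component and span only $6$ vertices, contrary to (T1).
\item If $e_3\subseteq V_1'$ and $e_4$ is a cross-edge, then $e_4$ has foot $a_4$ and $c_1\in B'$, so $e_1$ is a cross-edge with foot $b_1$. The vertices $a_4,b_1$ of $e_3$ are tied through $c_1$, contrary to (iv). Exchanging $b_i$ with $c_i$ for $i=1,2$ swaps $e_3$ and $e_4$ and fixes the other edges, which settles the opposite case.
\item If $e_3,e_4$ are cross-edges and $e_1\subseteq V'_1$, then their feet are $b_1,c_1\in e_1$, which are tied through $a_4\in B'$. If instead $e_2\subseteq V_1'$, the feet are $c_2,b_2\in e_2$, again tied through $a_4$.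
\item If $e_1,\dots,e_4$ are cross-edges, then $b_1,c_2$ occupy the two parts not containing $a_4$, and so do $b_2,c_1$. From $e_1$, the vertices $b_1,c_1$ are in different parts, so $a_1$ is in the part of $a_4$; from $e_2$, so is $a_2$. Then $e_0$ is not a cross-edge, this part is $V_1'$, and the chain $e_1,e_3,e_2$ violates (iv).
\end{itemize}
\end{example}

\begin{remark}\label{rem:empty}
We allow empty parts. If $F$ has an edge, this changes none of the three notions. If a partition satisfying (i) and (ii) has a cross-edge, all parts are nonempty. If it has none, every component of $F$ is a hypertree, so $F$ is $r$-partite by (T2). In an $r$-partition of $F$ every edge is a cross-edge, all parts are nonempty, $F[V_1]$ has no edges, and (i)--(iv) and (iii*) hold trivially.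
\end{remark}

\section{A unifoliate hypergraph that is not foldable}\label{sec:Fr}

We want a hypertree $T$ and ties such that $T/{\approx_T}$ is an $r$-graph that is not $r$-partite. The target is the complete $r$-graph on $r+1$ vertices. The difficulty is that foldability allows \emph{any} partition, so the cross-edges must also force the partition. They do so if the cross-edges producing a tie share all $r-1\ge2$ of their vertices outside $V_1$.

Let $S_i=[r+1]\setminus\{i\}$ for $i\in[r+1]$. Build a hypertree $T$ with edges $e_1,\dots,e_{r+1}$ and a labeling of its vertices that maps $e_i$ bijectively onto $S_i$, as follows. Label $e_1$ by $S_1$. Given $e_i$ with $i\le r$, choose a vertex of $e_i$ whose label lies in $S_i\cap S_{i+1}$, a set of size $r-1$, and let $e_{i+1}$ consist of this vertex and $r-1$ new vertices carrying the remaining labels of $S_{i+1}$. Let $L_\ell$ be the set of vertices with label $\ell$. For each $\ell\in[r+1]$ add new vertices $b_2^\ell,\dots,b_r^\ell$, put $b^\ell=\{b_2^\ell,\dots,b_r^\ell\}$, and add the edges $\{x\}\cup b^\ell$ for all $x\in L_\ell$. The result is $F_r$; Figure~\ref{fig:F3} shows one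 choice of $F_3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (0,0)--(3,2.4)--(5,0) (3,2.4)--(7,0);
\draw (1,0)--(2.5,1.1)--(4,0);
\draw (3,0)--(4.5,-1.1)--(6,0);
\draw (2,0)--(5,-2.4)--(8,0);
\draw[thick,rounded corners=9pt] (-0.35,-0.3) rectangle (2.35,0.3);
\draw[thick,rounded corners=11pt] (1.6,-0.39) rectangle (4.4,0.39);
\draw[thick,rounded corners=9pt] (3.65,-0.3) rectangle (6.35,0.3);
\draw[thick,rounded corners=11pt] (5.6,-0.39) rectangle (8.4,0.39);
\begin{scope}[every node/.style={circle,draw,fill=white,inner sep=1.5pt}]
\node at (0,0) {$2$}; \node at (1,0) {$4$}; \node at (2,0) {$3$};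
\node at (3,0) {$1$}; \node at (4,0) {$4$}; \node at (5,0) {$2$};
\node at (6,0) {$1$}; \node at (7,0) {$2$}; \node at (8,0) {$3$};
\end{scope}
\begin{scope}[every node/.style={draw,fill=white,inner sep=2pt}]
\node at (3,2.4) {$b^2_2\ b^2_3$}; \node at (2.5,1.1) {$b^4_2\ b^4_3$};
\node at (4.5,-1.1) {$b^1_2\ b^1_3$}; \node at (5,-2.4) {$b^3_2\ b^3_3$};
\end{scope}
\end{tikzpicture}
\caption{The $3$-graph $F_3$. The nine circled vertices, shown with their labels, form a hypertree whose four edges (rounded boxes) carry the label sets $234$, $134$, $124$, $123$. Each straight line stands for the edge formed by a vertex with label $\ell$ and the pair $b^\ell_2,b^\ell_3$. Identifying vertices with equal labels turns the hypertree into the complete $3$-graph on four vertices.}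
\label{fig:F3}
\end{figure}

\begin{proposition}\label{prop:Fr}
For every $r\ge3$, the $r$-graph $F_r$ is unifoliate and not foldable.
\end{proposition}

\begin{proof}
\emph{Unifoliate.} Take $V_1=V(T)$ and $V_k=\{b_k^\ell:\ell\in[r+1]\}$ for $2\le k\le r$. The edges $e_i$ lie in $V_1$, the edges $\{x\}\cup b^\ell$ are cross-edges, and $F_r[V_1]=T$, so (i) and (ii) hold. Two vertices are tied exactly when they have the same label, so the classes of $\approx_T$ are the sets $L_\ell$. The vertices of an edge of $T$ have distinct labels, and (iii) follows from Lemma~\ref{lem:impl}(a).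

\emph{Not foldable.} Suppose that $V_1',\dots,V_r'$ satisfies (i), (ii) and (iii*).

First, let $x\ne x'$ lie in $L_\ell$. We claim that $\{x\}\cup b^\ell$ and $\{x'\}\cup b^\ell$ are cross-edges. Otherwise one of them lies in $V_1'$, so $b^\ell\subseteq V_1'$. As $|b^\ell|=r-1\ge2$, the other edge has two vertices in $V_1'$, and by (i) it lies in $V'_1$ as well. Then two edges of one component of $F_r[V_1']$ share at least two vertices, contrary to (ii) and (T1). So both are cross-edges, $b^\ell$ meets $r-1$ parts, and $x,x'$ lie in the remaining part. Hence each $L_\ell$ lies in a single part $V'_{\pi(\ell)}$.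

Second, $\pi:[r+1]\to[r]$ is not injective, say $\pi(\ell)=\pi(\ell')$ with $\ell\neq\ell'$. Let $m$ be any other label. Since $r+1\ge4$, there is $i\notin\{\ell,\ell',m\}$, and $S_i$ contains $\ell,\ell',m$. The edge $e_i$ has two vertices in one part, so it is not a cross-edge and lies in $V'_1$. Thus $\pi(\ell)=\pi(\ell')=\pi(m)=1$. Hence $V(T)\subseteq V_1'$, and $T$ lies in one component $T'$ of $F_r[V_1']$.

Third, if $x\neq x'$ lie in $L_\ell$, then the cross-edges $\{x\}\cup b^\ell$ and $\{x'\}\cup b^\ell$ have feet $x$ and $x'$, so $b^\ell$ is disjoint from $V_1'$, and $x,x'$ are tied. Therefore $\varphi_{T'}$ is constant on each $L_\ell$ and induces a map $[r+1]\to[r]$ that is injective on every $S_i$. Two labels have the same image, and they lie in a common $S_i$. This is a contradiction.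
\end{proof}

\begin{remark}
The assumption $r\ge3$ is needed to force the partition. For $r=2$ the construction gives a path $x_2x_3x_1x_2'$ (subscripts are labels), a vertex $b^2$ adjacent to $x_2$ and $x_2'$, and pendant edges $x_3b^3$, $x_1b^1$. For $V_2=\{x_2,x_1\}$ the components of $F[V_1]$ are $b^2x_2'$, $x_3b^3$ and $b^1$, and no vertex of $V_2$ has two neighbors in one component, so (i), (ii) and (iii*) hold.
\end{remark}

\section{The lower bound for non-foldable hypergraphs}\label{sec:lower}

\begin{proposition}\label{prop:lower}
If $r\ge3$ and the $r$-graph $F$ is not foldable, then $\tau(F)\ge c_r$.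
\end{proposition}

\subsection{Thinning the cross-edges}

We modify the construction of the introduction. Each vertex of $X_2\cup\dots\cup X_r$ is assigned a set $A_\sigma\subseteq V(W)$ and shares edges only with those vertices of $W$ that lie in $A_\sigma$. Then tied vertices of $W$ lie in a common set $A_\sigma$. To force foldability we need small pieces of $W$ to fold in a way that respects all the sets $A_\sigma$; to keep degrees large we need every vertex of $W$ to lie in many of them. The following proposition provides both. It is stated for $r\ge2$, because its proof goes through the prime factors of $r$.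

\begin{proposition}\label{prop:W}
Let $r\ge2$, $q,g\ge 1$ be integers and let $\varepsilon>0$. There are an $r$-graph $W$ and an indexed family $A_1,\dots,A_k$ $(k\ge1)$ of subsets of $V(W)$ such that:
\begin{enumerate}
\item[(a)] $\chi(W)>q$;
\item[(b)] each $w\in V(W)$ lies in $A_\sigma$ for at least $(\frac1r-\varepsilon)k$ indices $\sigma\in[k]$;
\item[(c)] for every connected subhypergraph $T$ of $W$ with between $1$ and $g$ edges there is a map $\varphi$ from $V(T)$ to an $r$-element set that is injective on every edge of $T$ and constant on $V(T)\cap A_\sigma$ for every $\sigma$;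
\item[(d)] every connected subhypergraph of $W$ with at most $g$ edges is a hypertree.
\end{enumerate}
\end{proposition}

The proportion $1/r$ in (b) cannot be raised: by (c) for a single edge $e$, each $A_\sigma$ contains at most one vertex of $e$, so some vertex of $e$ lies in at most $k/r$ of the sets.

\begin{proof}[Proof of Proposition~\ref{prop:lower} from Proposition~\ref{prop:W}]
An $r$-graph without edges is foldable (take $V_1=V(F)$), so $g=|E(F)|\ge1$. Let $q\ge1$ and $0<\varepsilon<1/r$, and take $W,A_1,\dots,A_k$ from Proposition~\ref{prop:W}. For an integer $\ell\ge1$ put $\nu=k\ell$, and let $V(H)$ be the disjoint union of $V(W),Y,X_2,\dots,X_r$, where $|Y|=\lceil r^{1-r}\nu\rceil$ and each $X_j$ is a disjoint union of blocks $X_j^1,\dots,X_j^k$ of size $\ell$. The edges of $H$ are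
\begin{itemize}
\item the edges of $W$;
\item all sets $\{y,x_2,\dots,x_r\}$ with $y\in Y$ and $x_j\in X_j$;
\item all sets $\{w,x_2,\dots,x_r\}$ with $w\in V(W)$, $x_j\in X_j^{\sigma_j}$ and $w\in A_{\sigma_2}\cap\dots\cap A_{\sigma_r}$.
\end{itemize}
Since $W$ is fixed while $\ell\to\infty$, the vertices of $W$ contribute little to the degrees in $X_j$. The set $Y$ supplies these degrees, and its size is chosen to match the degrees in $W$.

\emph{Degrees.} A vertex of $Y$ has degree $\nu^{r-1}$. A vertex of $X_j$ has degree at least $|Y|\nu^{r-2}\ge(\nu/r)^{r-1}$. For $w\in V(W)$, property (b) gives at least $(\frac1r-\varepsilon)\nu$ choices of each $x_j$, independently for $j=2,\dots,r$. So $\delta(H)\ge\bigl((\frac1r-\varepsilon)\nu\bigr)^{r-1}$. With $n=|V(H)|$ we have $n/\nu\to r-1+r^{1-r}$ as $\ell\to\infty$, and $\binom n{r-1}\le n^{r-1}/(r-1)!$. Therefore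
\[
\frac{\delta(H)}{\binom n{r-1}}\ \ge\ (r-1)!\left(\frac{(1/r-\varepsilon)\nu}{n}\right)^{r-1}\ \longrightarrow\ (r-1)!\left(\frac{1/r-\varepsilon}{r-1+r^{1-r}}\right)^{r-1},
\]
and the limit tends to $c_r$ as $\varepsilon\to0$. Also $\chi(H)\ge\chi(W)>q$.

\emph{$H$ is $F$-free.} Suppose that $\psi$ is a copy of $F$ in $H$. Let $V_1=\psi^{-1}(V(W)\cup Y)$ and $V_j=\psi^{-1}(X_j)$ for $j\ge2$. Every edge of $H$ is an edge of $W$ or has one vertex in each of $V(W)\cup Y,X_2,\dots,X_r$, so (i) holds. A component of $F[V_1]$ without edges is a single vertex, and (ii) and (iii*) are trivial for it. Let $T$ be a component with an edge. Then $\psi$ maps $T$ isomorphically onto a connected subhypergraph of $W$ with between $1$ and $g$ edges. By (d), $T$ is a hypertree. Take $\varphi$ from (c) for $\psi(T)$, identify its target with $[r]$, and put $\varphi_T=\varphi\circ\psi$. Let $x,y\in V(T)$ be tied by cross-edges $E\ni x$, $E'\ni y$ with a common vertex $b\in V_j$, $j\ge2$, and let $\psi(b)\in X_j^\sigma$. As $\psi(x),\psi(y)\in V(W)$, the edges $\psi(E)$ and $\psi(E')$ are of the third kind, so $\psi(x),\psi(y)\in A_\sigma$ and $\varphi_T(x)=\varphi_T(y)$.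 Thus $F$ is foldable, a contradiction.

Given $c<c_r$ and $q$, choose $\varepsilon$ small and then $\ell$ large. Then $H\in\mathcal H(F,c)$ and $\chi(H)>q$. Hence $\tau(F)\ge c_r$.
\end{proof}

Propositions~\ref{prop:Fr} and~\ref{prop:lower} give Theorem~\ref{thm:A}. It remains to prove Proposition~\ref{prop:W}. We obtain (a)--(c) for prime $r$ from a topological lemma, pass to composite $r$ by products, and finally obtain (d) by a sparse random lift. The statement for a given $\varepsilon$ implies the statement for all larger $\varepsilon$, so we may always take $\varepsilon$ small.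

\subsection{Monochromatic near-cosets in $\mathbb Z_p^N$}

For $f\in\mathbb Z_p^N$ and $i\in\mathbb Z_p$, let $f+i$ be obtained by adding $i$ to every coordinate. The cosets $\{f+i:i\in\mathbb Z_p\}$ are pairwise disjoint $p$-sets, so as a hypergraph they have chromatic number $2$. The next lemma shows that if we tolerate errors in a number of coordinates that does not depend on $N$, the chromatic number becomes large.

\begin{lemma}\label{lem:dold}
Let $p$ be prime, let $q,N\ge1$ and put $s=q(p-1)$. For every $q$-coloring of $\mathbb Z_p^N$ there are $f_0,\dots,f_{p-1}\in\mathbb Z_p^N$ of the same color and a set $Z\subseteq[N]$ with $|Z|\le s$ such that $f_i(k)=f_0(k)+i$ for all $k\in[N]\setminus Z$ and $i\in\mathbb Z_p$.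
\end{lemma}

The case $p=q=2$ can be done by hand. For $0\le k\le N$ let $u_k$ be the string of $k$ ones followed by $N-k$ zeros. If $u_0$ and $u_N=u_0+1$ have the same color, take $Z=\emptyset$. Otherwise some $u_k$ and $u_{k+1}$ have different colors, and $u_k+1$ has the color of one of them. It equals $u_k+1$ everywhere and $u_{k+1}+1$ outside the coordinate $k+1$. Here the strings $u_k$ and $u_k+1$ form a cycle, obtained by moving one break point, on which adding $1$ is the antipodal map. In general we use step functions with $s$ break points, and the cycle is replaced by a highly connected space.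

We recall the tools. A space $\mathcal X$ is \emph{$n$-connected} ($n\ge-1$) if it is nonempty and, for $0\le l\le n$, every continuous map from the sphere $S^l$ to $\mathcal X$ extends continuously to the ball $B^{l+1}$. The \emph{join} of simplicial complexes $K,K'$ on disjoint vertex sets has as simplices the unions of a simplex of $K$ and a simplex of $K'$, either of which may be empty. If $K$ is $n$-connected and $K'$ is $n'$-connected, then their join is $(n+n'+2)$-connected \cite[Proposition~4.4.3]{Mat}. For a finite group $G$, a \emph{$G$-space} is a space with an action of $G$ by homeomorphisms; it is \emph{free} if no element other than the identity fixes a point; a \emph{$G$-map} is a continuous map commuting with the actions. Dold's theorem (Dold 1983; see \cite[Theorem~6.2.6]{Mat}) states that for a nontrivial finite group $G$ there is no $G$-map from an $n$-connected $G$-space to a free $G$-space of dimension at most $n$. We use it when the target is the sphere $S^n$.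

\begin{proof}[Proof of Lemma~\ref{lem:dold}]
\emph{The space.} Let $\mathcal X$ be the set of arrays $x=(x_{m,a})$, $0\le m\le s$, $a\in\mathbb Z_p$, of nonnegative reals with sum $1$ such that each row $m$ has at most one nonzero entry. We use the Euclidean metric. This is the join of $s+1$ copies of a set of $p$ points. A set of $p$ points is $(-1)$-connected and each further factor raises the connectivity by one, so $\mathcal X$ is $(s-1)$-connected. The generator $\gamma$ of $\mathbb Z_p$ acts by $(\gamma x)_{m,a+1}=x_{m,a}$. Let $t_m(x)=\sum_ax_{m,a}$, and if $t_m(x)>0$ let $a_m(x)$ be the position of the nonzero entry of row $m$. The functions $t_m$ are continuous and invariant under $\gamma$, and $a_m(\gamma x)=a_m(x)+1$. Moreover $a_m$ is locally constant on $\{t_m>0\}$, since the entry $x_{m,a_m(x)}$ stays positive near $x$.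

\emph{From points to strings.} Put $\tau_m=t_0+\dots+t_{m-1}$, so $0=\tau_0\le\tau_1\le\dots\le\tau_{s+1}=1$, and $\theta_k=(k-\frac12)/N\in(0,1)$ for $k\in[N]$. The nonempty intervals $[\tau_m(x),\tau_{m+1}(x))$ are those with $t_m(x)>0$, and they partition $[0,1)$. Define $f_x\in\mathbb Z_p^N$ by $f_x(k)=a_m(x)$, where $\theta_k\in[\tau_m(x),\tau_{m+1}(x))$. Then $f_{\gamma x}=f_x+1$. Let $Z_x$ be the set of $k$ with $\theta_k\in\{\tau_1(x),\dots,\tau_s(x)\}$. Then $|Z_x|\le s$ and $Z_{\gamma x}=Z_x$. If $k\notin Z_x$, then $\tau_m(x)<\theta_k<\tau_{m+1}(x)$ for some $m$; these inequalities and the value of $a_m$ persist near $x$. Hence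
\begin{equation}\label{eq:local}
\text{every $x\in\mathcal X$ has a neighborhood on which } f_{x'}(k)=f_x(k)\text{ for all }k\notin Z_x.
\end{equation}

\emph{A closed set containing an orbit.} For $j\in[q]$ let $\mathcal C_j$ be the set of $x$ such that $f_x$ has color $j$. We claim that the closure $\overline{\mathcal C_j}$ of some $\mathcal C_j$ contains a full orbit $\{\gamma^ix:i\in\mathbb Z_p\}$. Suppose not. Let $d_j(x)$ be the distance from $x$ to $\overline{\mathcal C_j}$, with $d_j\equiv1$ if $\mathcal C_j=\emptyset$, and let $v_j(x)=(d_j(\gamma^ix))_{i\in\mathbb Z_p}\in\mathbb R^p$. Let $\gamma$ act on $\mathbb R^p$ by the cyclic shift $(\gamma u)_i=u_{i+1}$, so that $v_j(\gamma x)=\gamma v_j(x)$. Let $\mathcal V\subseteq\mathbb R^p$ be the space of vectors with coordinate sum zero, and let $\bar v_j(x)\in\mathcal V$ be obtained from $v_j(x)$ by subtracting the mean of its coordinates from each coordinate. This operation commutes with the shift, and $\bar v_j(x)=0$ exactly when $v_j(x)$ is constant. Given $x$, take $j$ with $x\in\mathcal C_j$. Then $d_j(x)=0$, while $d_j(\gamma^ix)>0$ for some $i$, so $\bar v_j(x)\neq0$. Thus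 $x\mapsto(\bar v_1(x),\dots,\bar v_q(x))$ is a $\mathbb Z_p$-map to $\mathcal V^q\setminus\{0\}$. The shift preserves the norm, so dividing by the norm gives a $\mathbb Z_p$-map from $\mathcal X$ to the unit sphere of $\mathcal V^q$, which has dimension $q(p-1)-1=s-1$. The action on this sphere is free. Indeed, if $\gamma^i$ with $i\ne0$ fixes $(u_1,\dots,u_q)$, then so does $\gamma$, because $\gamma^i$ generates $\mathbb Z_p$; then each $u_j$ is constant with sum zero, so $u_j=0$. This contradicts Dold's theorem.

\emph{Conclusion.} Let $\gamma^ix\in\overline{\mathcal C_j}$ for all $i$. For each $i$ choose $x_i\in\mathcal C_j$ in the neighborhood of $\gamma^ix$ given by \eqref{eq:local}, and put $f_i=f_{x_i}$ and $Z=Z_x$. All $f_i$ have color $j$, and for $k\notin Z$ we have $f_i(k)=f_{\gamma^ix}(k)=f_x(k)+i$.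
\end{proof}

Primality was used only for freeness, and freeness fails without it: for $p=4$ the vector $(1,-1,1,-1)\in\mathcal V$ is fixed by $\gamma^2$. This is why composite $r$ is treated separately.

\subsection{Properties (a)--(c) for prime uniformity}

Let $r=p$ be prime, $s=q(p-1)$ and $\mu=2sg$, and let $N>s(2g+1)$ be large. For $u\in\mathbb Z_p^N$ let $\|u\|$ be the number of nonzero coordinates and let $n_b(u)$ be the number of coordinates equal to $b\in\mathbb Z_p$. We use that $\|u+u'\|\le\|u\|+\|u'\|$, that a nonzero constant string has $\|\cdot\|=N$, and that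
\begin{equation}\label{eq:counts}
|n_b(u)-n_b(u')|\le\|u-u'\|,\qquad n_{b+i}(u+i)=n_b(u).
\end{equation}

Let $V(W)=\mathbb Z_p^N$. The edges are the $p$-sets that can be written as $\{f_i:i\in\mathbb Z_p\}$ with $f_i(k)=f_0(k)+i$ for all $i$ and all $k$ outside some set of at most $s$ coordinates. For $h\in\mathbb Z_p^N$ let
\[
A_h=\{f:\ n_0(f-h)>n_b(f-h)+2\mu\ \text{ for all } b\ne0\}.
\]
The family is indexed by all $h$, so $k=p^N$. If $0$ is the most frequent symbol of $f-h$, then $i$ is the most frequent symbol of $f+i-h$, so $A_h$ contains at most one element of each coset. The margin $2\mu$ makes this statement survive $\mu$ errors.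

(a) As $N>s$, the strings $f_0,\dots,f_{p-1}$ of Lemma~\ref{lem:dold} are distinct, so they form a monochromatic edge.

(b) Fix $f$ and let $h$ be uniformly random, so that $u=f-h$ is uniformly random. For $b\in\mathbb Z_p$ let $\mathcal E_b$ be the event that $n_b(u)>n_{b'}(u)+2\mu$ for all $b'\neq b$. These events are disjoint, and they are equally likely because $u\mapsto u+1$ maps $\mathcal E_b$ onto $\mathcal E_{b+1}$. If all pairs of counts differ by more than $2\mu$, then $\mathcal E_b$ occurs for the most frequent symbol $b$. For $b\neq b'$ the difference $n_b(u)-n_{b'}(u)$ is a sum of $N$ independent, identically distributed variables with values in $\{-1,0,1\}$, mean $0$ and variance $2/p$. By the central limit theorem, this sum divided by $\sqrt{2N/p}$ converges in distribution to a standard Gaussian variable, which has no atom at $0$. Since $\mu$ does not depend on $N$, the probability that the sum lies in $[-2\mu,2\mu]$ tends to $0$. Hence $\mathbb P(f\in A_h)=\mathbb P(\mathcal E_0)\ge(1-o(1))/p$ as $N\to\infty$, with an error term independent of $f$.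

(c) Let $T$ be connected with between $1$ and $g$ edges, and fix $f^*\in V(T)$. If $f,f'$ lie in a common edge, then $\|f'-f-i\|\le s$ for some $i$. A shortest sequence of edges from $f^*$ to $f\in V(T)$ has no repeated edge, so it has at most $g$ edges, and $\|f-f^*-i\|\le sg$ for some $i$. This $i$ is unique: two different values would give $N\le2sg$. Call it $\varphi(f)\in\mathbb Z_p$. For an edge $\{f_i\}$ of $T$, the constant string $\varphi(f_i)-\varphi(f_0)-i$ equals
\[
(f_i-f_0-i)-(f_i-f^*-\varphi(f_i))+(f_0-f^*-\varphi(f_0)),
\]
which has at most $s+2sg<N$ nonzero coordinates. So $\varphi(f_i)=\varphi(f_0)+i$, and $\varphi$ is injective on edges. Finally, suppose that $f,f'\in V(T)\cap A_h$ and $i=\varphi(f')-\varphi(f)\neq0$. Put $u=f-h$ and $u'=f'-h$. Then $\|u'-(u+i)\|\le2sg=\mu$, and \eqref{eq:counts} together with $f\in A_h$ gives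
\[
n_i(u')\ge n_0(u)-\mu>n_{-i}(u)+\mu=n_0(u+i)+\mu\ge n_0(u').
\]
This contradicts $f'\in A_h$.

\subsection{Properties (a)--(c) for composite uniformity}

By induction on the number of prime factors, it suffices to show: if (a)--(c) can be achieved for all parameters in uniformities $r_1,r_2\ge2$, then also in uniformity $r=r_1r_2$. Let $0<\varepsilon<1/r$. Take an $r_1$-graph $W_1$ with sets $A^1_\sigma$, $\sigma\in[k_1]$, for the parameters $(q,g,\varepsilon/2)$, and then an $r_2$-graph $W_2$ with sets $A^2_{\sigma'}$, $\sigma'\in[k_2]$, for the parameters $(q|E(W_1)|,g,\varepsilon/2)$. Let $W$ have vertex set $V(W_1)\times V(W_2)$ and edges $e\times e'$ with $e\in E(W_1)$, $e'\in E(W_2)$, and use the $k_1k_2$ sets $A^1_\sigma\times A^2_{\sigma'}$.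

(a) Take a $q$-coloring of $V(W)$. For each $y\in V(W_2)$, since $\chi(W_1)>q$, there is $e(y)\in E(W_1)$ such that $e(y)\times\{y\}$ is monochromatic, of color $c(y)$ say. The map $y\mapsto(e(y),c(y))$ has at most $q|E(W_1)|$ values, so it is constant on some $e'\in E(W_2)$. If $e$ is the common value of $e(y)$ on $e'$, then $e\times e'$ is monochromatic.

(b) The proportion of sets containing a given vertex is at least
\[
\Bigl(\frac1{r_1}-\frac\varepsilon2\Bigr)\Bigl(\frac1{r_2}-\frac\varepsilon2\Bigr)\ge\frac1r-\frac\varepsilon2\Bigl(\frac1{r_1}+\frac1{r_2}\Bigr)\ge\frac1r-\varepsilon .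
\]

(c) Let $T\subseteq W$ be connected with between $1$ and $g$ edges. Projecting its edges to the two factors gives subhypergraphs $T_1\subseteq W_1$ and $T_2\subseteq W_2$ with between $1$ and $g$ edges. They are connected, because intersecting edges have intersecting projections. With $\varphi_1,\varphi_2$ from (c) put $\varphi(x,y)=(\varphi_1(x),\varphi_2(y))$. This map takes values in a set of size $r_1r_2$, is injective on each $e\times e'$, and is constant on $V(T)\cap(A^1_\sigma\times A^2_{\sigma'})$.

\subsection{Property (d) by a sparse random lift}

The hypergraphs built so far may have many overlapping edges. We replace each vertex by a large cluster and keep a sparse random set of edges: dense enough to meet every product of linear-size sets, and sparse enough to have few short cyclic configurations. Properties (b) and (c) pull back along the projection.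

Let $W_0$ and $A_1,\dots,A_k$ satisfy (a)--(c). Let $K$ be a large integer and let $\rho:V(W_0)\times[K]\to V(W_0)$ be the projection; the fibers of $\rho$ are the \emph{clusters}. A \emph{lift} is an $r$-set that $\rho$ maps bijectively onto an edge of $W_0$. Choose each lift independently with probability $\pi=K^{1-r+1/(2g)}\le 1$. A set of $j$ chosen lifts is \emph{bad} if $2\le j\le g$ and the lifts span at most $j(r-1)$ vertices.

For fixed $j$, there are $O(K^{j(r-1)})$ vertex sets of size at most $j(r-1)$, and each contains $O(1)$ sets of $j$ lifts, with constants independent of $K$. So the expected number of bad sets is at most $\sum_{j=2}^gO(K^{j(r-1)})\pi^j=\sum_{j=2}^gO(K^{j/(2g)})=O(K^{1/2})$. By Markov's inequality, with probability at least $\frac12$ there are at most $CK^{1/2}$ bad sets, where $C$ does not depend on $K$.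

A \emph{test} consists of an edge $e$ of $W_0$ and a subset of size $\lceil K/q\rceil$ of each of its $r$ clusters. There are at most $|E(W_0)|2^{rK}$ tests. The number of chosen lifts with one vertex in each of the $r$ subsets is a binomial variable with mean at least $(K/q)^r\pi=q^{-r}K^{1+1/(2g)}$. The Chernoff bound states that a binomial variable with mean $\lambda$ is at most $\lambda/2$ with probability at most $e^{-\lambda/8}$. Since $K^{1+1/(2g)}$ grows faster than $K$, we have $|E(W_0)|2^{rK}\exp(-q^{-r}K^{1+1/(2g)}/8)<\frac12$ for large $K$. So for large $K$ there is an outcome with at most $CK^{1/2}$ bad sets in which every test contains at least $\frac12q^{-r}K^{1+1/(2g)}>CK^{1/2}$ chosen lifts. Delete one lift from each bad set, and let $W$ be the resulting $r$-graph on $V(W_0)\times[K]$, with the sets $\rho^{-1}(A_\sigma)$. Then $W$ has no bad set, and every test contains an edge of $W$.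

(a) Given a $q$-coloring of $V(W)$, give each vertex of $W_0$ a color that appears at least $\lceil K/q\rceil$ times in its cluster. Since $\chi(W_0)>q$, some edge $e$ of $W_0$ is monochromatic. Subsets of that color in the clusters of $e$ form a test, and the edge of $W$ in this test is monochromatic.

(b) A vertex $v$ lies in $\rho^{-1}(A_\sigma)$ exactly when $\rho(v)\in A_\sigma$.

(c) If $T\subseteq W$ is connected with between $1$ and $g$ edges, then so is $\rho(T)\subseteq W_0$. Take $\varphi$ for $\rho(T)$ and use $\varphi\circ\rho$, which is injective on edges because $\rho$ maps edges bijectively onto edges.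

(d) Let $T\subseteq W$ be connected with at most $g$ edges. If it has no edge, it is a single vertex. Otherwise order its edges $F_1,F_2,\dots$ so that each meets the union of the previous ones. If $T$ is not a hypertree, there is a first $F_j$, $j\ge2$, meeting this union in at least two vertices. Then $F_1,\dots,F_j$ span at most $r+(j-2)(r-1)+(r-2)=j(r-1)$ vertices and form a bad set, a contradiction.

This proves Proposition~\ref{prop:W}.

\section{Foldable hypergraphs have threshold zero}\label{sec:upper}

\begin{proposition}\label{prop:upper}
If $r\ge3$ and the $r$-graph $F$ is foldable, then $\tau(F)=0$.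
\end{proposition}

If $F$ has no edge, every $F$-free hypergraph has fewer than $|V(F)|$ vertices and there is nothing to prove. So let $F$ have an edge, and fix a partition $V_1,\dots,V_r$ as in Definition~\ref{def:fold}, with all parts nonempty (Remark~\ref{rem:empty}). Let $M=|V(F)|$, let $T_1,\dots,T_t$ be the components of $F[V_1]$, and write $\varphi_j=\varphi_{T_j}$; we call $\varphi_j(x)$ the \emph{color} of $x$. A component is \emph{trivial} if it is a single vertex. Fix $c>0$ and put
\[
\eta=(c/2)^{|V_2|\cdots|V_r|},\qquad \varepsilon=\frac{\eta}{2t},\qquad d=r^2M+M^2 .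
\]
Let $n_0$ be an integer with $n_0\ge2r^2$ and $n_0>2M^2/\eta$. A hypergraph with fewer than $n_0$ vertices has chromatic number at most $n_0$. So let $H\in\mathcal H(F,c)$ have $n\ge n_0$ vertices. We must bound $\chi(H)$ in terms of $F$ and $c$.

The plan is to place $B$ at random and then to place the components $T_j$ one at a time. Since $H$ is $F$-free, some component cannot be placed. We show that this failure produces a digraph of bounded out-degree with an arc inside many edges of $H$, and we color $H$ by coloring such digraphs.

\subsection{Placing $B$ at random}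

Let $\Omega=V(H)^B$ and let $\omega\in\Omega$ be uniformly random; thus the vertices $\omega(u)$, $u\in B$, are independent and uniform. For $j\in[t]$ and $i\in[r]$ let $U_{j,i}$ be the set of vertices of $B$ that lie in a cross-edge whose foot is a vertex of $T_j$ of color $i$. If $u\in U_{j,i}\cap U_{j,i'}$, then a vertex of color $i$ and a vertex of color $i'$ of $T_j$ are tied through $u$, so $i=i'$ by (iii*). Thus
\begin{equation}\label{eq:disjoint}
\text{for each $j$, the sets } U_{j,1},\dots,U_{j,r}\text{ are pairwise disjoint.}
\end{equation}
For $w\in V(H)$ define the events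
\begin{align*}
S_{j,i}(w)&:\ \{w,\omega(u_2),\dots,\omega(u_r)\}\in E(H)\ \text{ whenever } u_k\in V_k\cap U_{j,i}\ \ (2\le k\le r),\\
S(w)&:\ \{w,\omega(u_2),\dots,\omega(u_r)\}\in E(H)\ \text{ whenever } u_k\in V_k\ \ (2\le k\le r).
\end{align*}
If $S_{j,i}(w)$ holds, then $w$ can play the role of any vertex of color $i$ of $T_j$ as far as cross-edges are concerned. The event $S_{j,i}(w)$ depends only on the restriction of $\omega$ to $U_{j,i}$, and $S(w)\subseteq S_{j,i}(w)$ for all $j,i$.

For the hypergraph $J$ of Example~\ref{ex:J}, with $T_1=e_0$, $\varphi_1(a_i)=i$, $T_2=\{a_4\}$ and $\varphi_2(a_4)=1$, we have $U_{1,1}=\{b_1,c_1\}$, $U_{1,2}=\{b_2,c_2\}$, $U_{1,3}=\emptyset$ and $U_{2,1}=B$. So $S_{1,1}(w)$ and $S_{1,2}(w)$ each ask for one edge, $S_{1,3}(w)=\Omega$, and $S_{2,1}(w)=S(w)$ asks for all four edges $w\,\omega(b_k)\,\omega(c_l)$.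

The minimum degree enters only through the following lemma and its consequence \eqref{eq:eta}.

\begin{lemma}\label{lem:jensen}
Let $V$ be a finite nonempty set, let $\gamma:V^a\to\{0,1\}$ have average $\beta$, and let $m_1,\dots,m_a\ge1$. Let $v_{k,l}$ $(k\in[a],\ l\in[m_k])$ be independent uniform elements of $V$. Then with probability at least $\beta^{m_1\cdots m_a}$ we have $\gamma(v_{1,l_1},\dots,v_{a,l_a})=1$ for all choices of $l_k\in[m_k]$.
\end{lemma}

\begin{proof}
For $0\le k\le a$ let $G_k$ be the product of $\gamma(v_{1,l_1},\dots,v_{k,l_k},v_{k+1,1},\dots,v_{a,1})$ over all $l_1,\dots,l_k$. Then $\mathbb E\,G_0=\beta$, and $G_a$ is the indicator of the event in question. Let $\xi$ be the collection of all variables $v_{k',l}$ with $k'\ne k$. We can write $G_{k-1}=\psi(\xi,v_{k,1})$, and then $G_k=\prod_{l=1}^{m_k}\psi(\xi,v_{k,l})$. By independence, $\mathbb E[G_k\mid\xi]=\mathbb E[G_{k-1}\mid\xi]^{m_k}$. Jensen's inequality for the convex function $z\mapsto z^{m_k}$ on $[0,1]$ gives $\mathbb E\,G_k\ge(\mathbb E\,G_{k-1})^{m_k}$. Apply this for $k=1,\dots,a$.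
\end{proof}

Fix $w\in V(H)$. The proportion of $(v_2,\dots,v_r)\in V(H)^{r-1}$ with $\{w,v_2,\dots,v_r\}\in E(H)$ is at least
\[
\frac{(r-1)!\,\delta(H)}{n^{r-1}}\ge c\prod_{i=0}^{r-2}\Bigl(1-\frac in\Bigr)\ge c\Bigl(1-\frac{r^2}{n}\Bigr)\ge\frac c2 .
\]
Lemma~\ref{lem:jensen} with multiplicities $|V_2|,\dots,|V_r|$ gives
\begin{equation}\label{eq:eta}
\mathbb P(S(w))\ge\eta\qquad\text{for every }w\in V(H).
\end{equation}
Two given coordinates of $\omega$ agree with probability $1/n$, so
\begin{equation}\label{eq:inj}
\mathbb P(\omega\text{ is not injective})\le M^2/n<\eta/2 .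
\end{equation}

\begin{remark}\label{rem:partite}
Suppose that $F$ is $r$-partite with parts $V_1,\dots,V_r$ and has an edge. At least a proportion $c/2$ of all $r$-tuples of vertices of $H$ form edges. By Lemma~\ref{lem:jensen}, a uniformly random map $V(F)\to V(H)$ sends all edges to edges with probability at least $(c/2)^{|V_1|\cdots|V_r|}$, and it fails to be injective with probability at most $M^2/n$. So members of $\mathcal H(F,c)$ have a bounded number of vertices.
\end{remark}

A \emph{$j$-copy for $\omega$} is a copy $\theta$ of $T_j$ in $H$ such that $\omega\in S_{j,\varphi_j(x)}(\theta(x))$ for all $x\in V(T_j)$. Let $\mathcal B_j$ be the set of $\omega\in\Omega$ for which there do \emph{not} exist $M$ $j$-copies with pairwise disjoint images. We ask for $M$ disjoint copies so that one of them avoids the vertices already used.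

\begin{lemma}\label{lem:embed}
Every injective $\omega\in\Omega$ lies in $\mathcal B_1\cup\dots\cup\mathcal B_t$.
\end{lemma}

\begin{proof}
Suppose that $\omega$ is injective and lies in no $\mathcal B_j$. Choose $j$-copies $\theta_j$ for $j=1,\dots,t$ in turn, with images disjoint from $\omega(B)$ and from each other. This is possible: before $\theta_j$ is chosen, at most $M-1$ vertices are used, and each lies in at most one of the $M$ disjoint $j$-copies. Together $\omega,\theta_1,\dots,\theta_t$ define an injective map $V(F)\to V(H)$. By (i), an edge of $F$ is an edge of some $T_j$, which $\theta_j$ maps to an edge, or a cross-edge $\{x,u_2,\dots,u_r\}$ with $x\in V(T_j)$ and $u_k\in V_k$. In the second case all $u_k$ lie in $U_{j,i}$ for $i=\varphi_j(x)$, and the image is an edge because $\omega\in S_{j,i}(\theta_j(x))$. So $H$ contains a copy of $F$, a contradiction.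
\end{proof}

\subsection{Few copies of a hypertree give a sparse digraph}

Let $T_j$ be nontrivial. Since $\varphi_j$ maps each edge of $T_j$ bijectively onto $[r]$, the possible images of an edge under a $j$-copy are described by ordered tuples. Let $\mathcal A_j(\omega)$ be the set of tuples $(w_1,\dots,w_r)$ such that $\{w_1,\dots,w_r\}\in E(H)$ and $\omega\in S_{j,i}(w_i)$ for all $i\in[r]$. If these tuples branch widely at every vertex, a hypertree can be embedded greedily. If $\omega\in\mathcal B_j$, the greedy embedding must fail, and we can remove the tuples step by step at vertices where they do not branch.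

\begin{lemma}\label{lem:peel}
Let $T_j$ be nontrivial and $\omega\in\mathcal B_j$. There is a digraph $\Gamma_\omega$ on $V(H)$ with all out-degrees at most $d$ such that every tuple in $\mathcal A_j(\omega)$ contains distinct vertices $w,z$ with an arc $w\to z$.
\end{lemma}

\begin{proof}
Take a maximal family of $j$-copies for $\omega$ with pairwise disjoint images, and let $Z$ be the union of the images. The family has fewer than $M$ members, so $|Z|\le M^2$, and by maximality no $j$-copy avoids $Z$. Put into $\Gamma_\omega$ all arcs $w\to z$ with $z\in Z$ and $w\neq z$. Every tuple meeting $Z$ now contains an arc. Let $\mathcal A'$ be the set of tuples in $\mathcal A_j(\omega)$ that avoid $Z$.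

For $\mathcal A''\subseteq\mathcal A'$, $w\in V(H)$ and $i\in[r]$, a \emph{$(w,i)$-star in $\mathcal A''$} is a family of tuples of $\mathcal A''$ with $i$-th entry $w$ such that no vertex other than $w$ lies in two of them.

\emph{Claim. For every nonempty $\mathcal A''\subseteq\mathcal A'$ there is a pair $(w,i)$ such that $w$ is the $i$-th entry of some tuple of $\mathcal A''$ and every $(w,i)$-star in $\mathcal A''$ has fewer than $M$ members.}

Suppose not. Let $F_1,\dots,F_m$ be an ordering of the edges of $T_j$ as in the definition of a hypertree. We map each $F_l$ onto a tuple of $\mathcal A''$, sending the vertex of color $i$ to the $i$-th entry. Map $F_1$ to any tuple. Suppose $F_1,\dots,F_{l-1}$ have been mapped injectively. The edge $F_l$ meets their union in exactly one vertex $x$, of color $i$ say, and its image $w$ is the $i$-th entry of a tuple of $\mathcal A''$. So there is a $(w,i)$-star with $M$ members. Fewer than $M$ vertices other than $w$ have been used, and each lies in at most one member. So some member contains no used vertex other than $w$; map $F_l$ to it. The result is a $j$-copy for $\omega$ avoiding $Z$,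 a contradiction. This proves the claim.

Start with $\mathcal A''=\mathcal A'$ and repeat the following while $\mathcal A''\ne\emptyset$. Take $(w,i)$ from the claim and a maximal $(w,i)$-star in $\mathcal A''$, and let $Q$ be the set of entries other than $w$ of its members, so $|Q|\le(M-1)(r-1)$. Every tuple of $\mathcal A''$ with $i$-th entry $w$ meets $Q$: the members of the star do, and any other tuple missing $Q$ could be added to the star. Add the arcs $w\to z$ for $z\in Q$ and delete from $\mathcal A''$ all tuples with $i$-th entry $w$. Each deleted tuple contains an arc, and at least one tuple is deleted, so the process ends. Each pair $(w,i)$ is used at most once, so $w$ receives at most $r(M-1)(r-1)\le r^2M$ out-arcs in this process, and at most $d$ in total.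
\end{proof}

The claim is where (ii) is used: each new edge meets the earlier ones in a single vertex, so branching at single vertices is enough.

The digraph $\Gamma_\omega$ depends on $\omega$. To get one digraph, we keep the arcs that occur with positive probability. For nontrivial $T_j$ and $w_1,\dots,w_r\in V(H)$, not necessarily distinct, put
\[
\Lambda_j(w_1,\dots,w_r)=\mathbb P\Bigl(\mathcal B_j\cap\bigcap_{i=1}^rS_{j,i}(w_i)\Bigr).
\]

\begin{lemma}\label{lem:color}
Let $T_j$ be nontrivial and $\rho>0$. There is a coloring of $V(H)$ with at most $2r^2d/\rho+1$ colors in which no edge $\{w_1,\dots,w_r\}$ of $H$ with $\Lambda_j(w_1,\dots,w_r)>\rho$ is monochromatic.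
\end{lemma}

\begin{proof}
Fix a digraph $\Gamma_\omega$ as in Lemma~\ref{lem:peel} for each $\omega\in\mathcal B_j$. For $w\neq z$ let $\pi(w,z)$ be the probability that $\omega\in\mathcal B_j$ and $w\to z$ is an arc of $\Gamma_\omega$. Let $\Gamma$ be the digraph of all pairs with $\pi(w,z)>\rho/r^2$. Since $\sum_z\pi(w,z)\le d$, all out-degrees of $\Gamma$ are at most $D=r^2d/\rho$. Every nonempty vertex set $P$ spans at most $D|P|$ arcs, so in the underlying graph some vertex of $P$ has at most $2D$ neighbors in $P$. Removing such vertices one by one and coloring greedily in the reverse order gives a proper coloring of the underlying graph with at most $2D+1$ colors.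

Let $\{w_1,\dots,w_r\}$ be an edge with $\Lambda_j(w_1,\dots,w_r)>\rho$. With probability greater than $\rho$ we have $\omega\in\mathcal B_j$ and $(w_1,\dots,w_r)\in\mathcal A_j(\omega)$, and then $\Gamma_\omega$ has an arc inside the edge. There are fewer than $r^2$ ordered pairs in the edge, so one of them has $\pi(w,z)>\rho/r^2$. Its two vertices have different colors.
\end{proof}

\subsection{The case of one component}

Suppose that $t=1$ and $T_1$ is nontrivial. The proof can then be finished in a few lines. By Lemma~\ref{lem:embed}, $\mathcal B_1$ contains every injective $\omega$. By \eqref{eq:disjoint}, the events $S_{1,1}(w_1),\dots,S_{1,r}(w_r)$ depend on disjoint sets of coordinates, so they are independent, and each has probability at least $\eta$ by \eqref{eq:eta}. Hence $\Lambda_1(w_1,\dots,w_r)\ge\eta^r-M^2/n>\eta^r/2$ for all $w_1,\dots,w_r$ once $n>2M^2/\eta^r$, and Lemma~\ref{lem:color} bounds $\chi(H)$.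

This shows the role of (iii*). If $u\in U_{1,i}\cap U_{1,i'}$ with $i\ne i'$ were allowed, both $S_{1,i}(w)$ and $S_{1,i'}(w')$ would constrain $\omega(u)$, and they could be almost disjoint. In the hypergraph $H$ of Section~\ref{sec:lower}, a vertex outside $V(W)$ that shares an edge with $w\in V(W)$ lies in a block $X^\sigma_k$ with $w\in A_\sigma$, and $A_\sigma$ contains at most one vertex of each edge of $W$. So for distinct $w,w'$ in an edge of $W$, both events can hold only if $\omega(u)\in V(W)$, which has probability $|V(W)|/n$.

With several components, as for $J$, Lemma~\ref{lem:embed} says only that the sets $\mathcal B_j$ together cover the injective maps. A single $\mathcal B_j$ may be a small part of $\Omega$, and independence alone does not show that it meets $\bigcap_iS_{j,i}(w_i)$. What we do know concerns one vertex at a time: $S(w)$ has probability at least $\eta$ and is almost covered by the $\mathcal B_j$, so $\Lambda_j(w,\dots,w)$ is large for some $j$. We have to pass from the diagonal value $\Lambda_j(w,\dots,w)$ to $\Lambda_j(w_1,\dots,w_r)$. By \eqref{eq:disjoint}, $\Lambda_j$ is the correlation of a fixed function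 on a product space with a box, and such correlations are determined, up to a small error, by boundedly many numbers attached to each side of the box.

\subsection{Weak regularity}

Let $\Omega_1,\dots,\Omega_r$ be finite nonempty sets, and give $\Omega_1\times\dots\times\Omega_r$ the uniform probability measure. A \emph{box} is a set $Q=Q_1\times\dots\times Q_r$ with $Q_i\subseteq\Omega_i$.

\begin{lemma}\label{lem:reg}
Let $R:\Omega_1\times\dots\times\Omega_r\to[0,1]$ and $\delta>0$. There are $L\le\delta^{-2}$, boxes $Q^1,\dots,Q^L$ and reals $\lambda_1,\dots,\lambda_L\in[-1,1]$ such that $R'=\sum_{l=1}^L\lambda_l1_{Q^l}$ satisfies $|\mathbb E[(R-R')1_Q]|\le\delta$ for every box $Q$.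
\end{lemma}

\begin{proof}
Start with $\Delta=R$, so $\mathbb E[\Delta^2]\le1$. While there is a box $Q$ such that $\lambda=\mathbb E[\Delta1_Q]$ satisfies $|\lambda|>\delta$, replace $\Delta$ by $\Delta-\lambda1_Q$. We have
\[
\mathbb E[(\Delta-\lambda1_Q)^2]=\mathbb E[\Delta^2]-\lambda^2(2-\mathbb P(Q))\le\mathbb E[\Delta^2]-\delta^2,
\]
so there are at most $\delta^{-2}$ steps. At each step $|\lambda|\le\mathbb E[\Delta^2]^{1/2}\le1$ by the Cauchy--Schwarz inequality. Let $R'$ be the sum of the subtracted terms.
\end{proof}

For $j\in[t]$ let
\[
\mathrm{Bad}_j=\{w\in V(H):\ \mathbb P(S(w)\cap\mathcal B_j)>\varepsilon\}.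
\]

\begin{lemma}\label{lem:bad}
For each $j\in[t]$ there is a constant $C_j$, depending only on $F$ and $c$, with $\chi(H[\mathrm{Bad}_j])\le C_j$.
\end{lemma}

\begin{proof}
\emph{$T_j$ is trivial.} Let $V(T_j)=\{x\}$ and $i=\varphi_j(x)$. A $j$-copy for $\omega$ is a vertex $w$ with $\omega\in S_{j,i}(w)$. So for $\omega\in\mathcal B_j$ fewer than $M$ vertices $w$ satisfy $\omega\in S_{j,i}(w)$, and fewer than $M$ satisfy $\omega\in S(w)$. Hence $\sum_w\mathbb P(S(w)\cap\mathcal B_j)\le M$ and $|\mathrm{Bad}_j|\le M/\varepsilon$. Take $C_j=M/\varepsilon$.

\emph{$T_j$ is nontrivial.} Let $\Omega_i=V(H)^{U_{j,i}}$ for $i\in[r]$ (a single point if $U_{j,i}=\emptyset$), and let $\omega_i\in\Omega_i$ be the restriction of $\omega$. By \eqref{eq:disjoint}, $(\omega_1,\dots,\omega_r)$ is uniform on $\Omega_1\times\dots\times\Omega_r$. The indicator of $S_{j,i}(w)$ is a function $s_i^w:\Omega_i\to\{0,1\}$ of $\omega_i$. The set of $j$-copies for $\omega$ is defined through these events, so the indicator of $\mathcal B_j$ is a function $R$ of $(\omega_1,\dots,\omega_r)$. Thus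
\[
\Lambda_j(w_1,\dots,w_r)=\mathbb E\Bigl[R\prod_{i=1}^rs_i^{w_i}\Bigr],
\]
and $\prod_is_i^{w_i}$ is the indicator of a box. Let $\delta=\varepsilon/8$ and $\kappa=\varepsilon\delta^2/(4r)$, and take $R'=\sum_{l=1}^L\lambda_l1_{Q^l}$ from Lemma~\ref{lem:reg}, with $Q^l=Q_1^l\times\dots\times Q_r^l$. Put $\alpha_{i,l}(w)=\mathbb E[s_i^w1_{Q_i^l}]\in[0,1]$. By independence of the $\omega_i$,
\[
\Lambda'(w_1,\dots,w_r):=\mathbb E\Bigl[R'\prod_{i=1}^rs_i^{w_i}\Bigr]=\sum_{l=1}^L\lambda_l\prod_{i=1}^r\alpha_{i,l}(w_i),
\]
and $|\Lambda_j-\Lambda'|\le\delta$ at every $r$-tuple of vertices.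

Define the \emph{type} of $w$ to be the array $(\lfloor\alpha_{i,l}(w)/\kappa\rfloor)_{i\in[r],\,l\in[L]}$. There are at most $(1+1/\kappa)^{r/\delta^2}$ types. Let $w_1,\dots,w_r\in\mathrm{Bad}_j$ have the same type, and put $w=w_1$. Then $|\alpha_{i,l}(w_i)-\alpha_{i,l}(w)|\le\kappa$ for all $i,l$. Changing one factor of a product of numbers in $[0,1]$ by at most $\kappa$ changes the product by at most $\kappa$, so $|\Lambda'(w_1,\dots,w_r)-\Lambda'(w,\dots,w)|\le Lr\kappa\le\varepsilon/4$. Since $S(w)\subseteq\bigcap_iS_{j,i}(w)$ and $w\in\mathrm{Bad}_j$, we have $\Lambda_j(w,\dots,w)>\varepsilon$. Therefore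
\[
\Lambda_j(w_1,\dots,w_r)\ge\Lambda_j(w,\dots,w)-2\delta-\frac\varepsilon4>\frac\varepsilon2 .
\]
Color each vertex of $\mathrm{Bad}_j$ by the pair consisting of its type and its color in the coloring of Lemma~\ref{lem:color} for $\rho=\varepsilon/2$. An edge of $H[\mathrm{Bad}_j]$ whose vertices have the same type satisfies $\Lambda_j>\rho$, so it is not monochromatic in the second coordinate. Take $C_j=(1+1/\kappa)^{r/\delta^2}(4r^2d/\varepsilon+1)$.
\end{proof}

\subsection{Conclusion of the proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Suppose that some $w\in V(H)$ lies in no $\mathrm{Bad}_j$. By \eqref{eq:eta},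
\[
\mathbb P\Bigl(S(w)\setminus\bigcup_{j=1}^t\mathcal B_j\Bigr)\ge\eta-t\varepsilon=\frac\eta2 .
\]
By \eqref{eq:inj}, some injective $\omega$ lies outside all $\mathcal B_j$, contrary to Lemma~\ref{lem:embed}. Hence $V(H)=\bigcup_j\mathrm{Bad}_j$. Assign each vertex to one set $\mathrm{Bad}_j$ containing it and color it as in Lemma~\ref{lem:bad}, using disjoint sets of colors for different $j$. A monochromatic edge would be a monochromatic edge of some $H[\mathrm{Bad}_j]$, so $\chi(H)\le C_1+\dots+C_t$. Thus $\chi$ is bounded on $\mathcal H(F,c)$ by $\max\{n_0,C_1+\dots+C_t\}$. Since $c>0$ was arbitrary, $\tau(F)=0$.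
\end{proof}

Propositions~\ref{prop:lower} and~\ref{prop:upper} together prove Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{BL}
J\'ozsef Balogh and John Lenz, \emph{Hypergraphs with Zero Chromatic Threshold}, arXiv:1307.7363 (2013).

\bibitem{Mat}
Matou\v{s}ek, \emph{Using the Borsuk--Ulam Theorem}.

\end{thebibliography}
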